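\title{Lipschitz fillings of loops in Ahlfors regular metric discs}

\begin{abstract}
We prove that every geodesic, Ahlfors $2$-regular, linearly locally connected metric space homeomorphic to the closed disc is Lipschitz $1$-connected: every Lipschitz loop bounds a Lipschitz disc, with Lipschitz constant comparable to that of the loop. The main step holds in every complete geodesic space: if Lipschitz loops bound continuous discs with controlled $W^{1,p}$-energy for one exponent $p>2$, then they bound Lipschitz discs. The Sobolev discs come from a quasisymmetric parametrization of the doubled space and Gehring's lemma. We also show that the constant of Lipschitz $1$-connectedness is not bounded in terms of the regularity and connectivity constants alone.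
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\overline D$ be the closed unit disc in $\mathbb R^2$ and $S^1=\partial\overline D$. Subsets of $\mathbb R^2$ carry the Euclidean distance. For a metric space $(X,d)$ we write $B(x,r)$ and $\bar B(x,r)$ for open and closed balls, and $\mathcal H^2$ for the $2$-dimensional Hausdorff measure, normalized so that it is Lebesgue measure on $\mathbb R^2$. A continuum is a compact connected set. The space $X$ is called
\begin{itemize}
\item \emph{geodesic} if any two points $x,y$ are joined by a curve of length $d(x,y)$;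
\item \emph{Ahlfors $2$-regular} if there is $K\ge1$ such that $K^{-1}r^2\le\mathcal H^2(B(x,r))\le Kr^2$ for all $x\in X$ and $0<r<\operatorname{diam}X$;
\item \emph{linearly locally connected} if there is $\lambda\ge1$ such that, for every ball $B(x,r)$, any two points of $B(x,r)$ are joined by a continuum in $B(x,\lambda r)$, and any two points of $X\setminus B(x,r)$ are joined by a continuum in $X\setminus B(x,r/\lambda)$;
\item \emph{Lipschitz $1$-connected} if there is $L\ge1$ such that every $\mu$-Lipschitz map $\gamma\colon S^1\to X$ extends to an $L\mu$-Lipschitz map $\overline D\to X$.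
\end{itemize}
The following question comes from Lytchak and Wenger \cite{LW}. \emph{Let $X$ be a geodesic, Ahlfors $2$-regular, linearly locally connected metric space homeomorphic to $\overline D$. Does every Lipschitz map $S^1\to X$ extend to a Lipschitz map on $\overline D$? If so, is $X$ Lipschitz $1$-connected?} The answer to both parts is yes.

\begin{theorem}\label{thm:disc}
Every geodesic, Ahlfors $2$-regular, linearly locally connected metric space $X$ homeomorphic to $\overline D$ is Lipschitz $1$-connected. In particular, every Lipschitz map $S^1\to X$ extends to a Lipschitz map $\overline D\to X$.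
\end{theorem}

Lipschitz $1$-connectedness is a scale invariant form of simple connectedness. A convex set $Y\subset\mathbb R^n$ has it with $L=\sqrt5$: for $y_0\in\gamma(S^1)$ the cone $r\theta\mapsto(1-r)y_0+r\gamma(\theta)$ has speed at most $2\mu$ along rays and at most $\mu$ along circles. A $B$-bi-Lipschitz change of the metric changes $L$ at most by the factor $B^2$, so the theorem holds for spaces bi-Lipschitz equivalent to $\overline D$. The hypotheses of the theorem say that $X$ resembles the disc in two weaker respects: balls have Euclidean area up to a constant, and there are no thin necks. (In a geodesic space the first connectivity condition holds with $\lambda=1$, by joining both points to the center.) The visible obstruction to a Lipschitz filling is area, since an $L\mu$-Lipschitz image of $\overline D$ has measure at most $\pi L^2\mu^2$. A $\mu$-Lipschitz loop lies in a closed ball of radius $2\mu$, whose measure is bounded by a multiple of $\mu^2$, so the obstruction is absent for loops that can be filled inside a ball of comparable size. This suggests the positive answer. The difficulty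 is that a Lipschitz disc needs more than a bound on its total area: it has to be parametrized with bounded speed everywhere. The parametrization that the hypotheses provide is quasisymmetric; it controls ratios of distances, and this yields discs whose derivative is only $p$-integrable for some $p>2$.

Most of the paper shows that such discs are enough. Let $Q=[0,1]^2$, and let $W^{1,p}(Q)$ denote the Sobolev space on the interior of $Q$.

\begin{definition}\label{def:Ip}
Let $2<p<\infty$. A metric space $Y$ has \emph{property $(I_p)$ with constant $C_0$} if for every $\mu>0$ every $\mu$-Lipschitz map $\gamma\colon\partial Q\to Y$ extends to a continuous map $\varphi\colon Q\to Y$ for which there is a function $\rho\ge0$ with $\int_Q\rho^p\le C_0\mu^p$ such that, for all $z\in Y$, the function $d(z,\varphi(\cdot))$ lies in $W^{1,p}(Q)$ and $|\nabla d(z,\varphi)|\le\rho$ almost everywhere.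
\end{definition}

\begin{theorem}\label{thm:equiv}
For a complete geodesic space $Y$ the following are equivalent:
\begin{itemize}
\item[(a)] $Y$ is Lipschitz $1$-connected;
\item[(b)] $Y$ has property $(I_p)$ for all $p>2$;
\item[(c)] $Y$ has property $(I_p)$ for some $p>2$.
\end{itemize}
In the implication \emph{(c)}$\Rightarrow$\emph{(a)} the constant $L$ depends only on $p$ and $C_0$.
\end{theorem}

One of the tools, a Whitney extension, also gives extensions from arbitrary planar sets.

\begin{theorem}\label{thm:ext}
Let $Y$ be complete, geodesic and Lipschitz $1$-connected, for example a space $X$ as in Theorem~\ref{thm:disc}. There is a constant $C$ such that for every $E\subset\mathbb R^2$ every $\mu$-Lipschitz map $E\to Y$ extends to a $C\mu$-Lipschitz map $\mathbb R^2\to Y$.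
\end{theorem}

The area obstruction does appear when $X$ has a short boundary curve: the boundary can only be filled by all of $X$. A round sphere with a small hole gives the following.

\begin{proposition}\label{prop:sharp}
In Theorem~\ref{thm:disc} the constant $L$ cannot be bounded in terms of $K$ and $\lambda$ only.
\end{proposition}

Section~\ref{sec:idea} explains the mechanism behind Theorem~\ref{thm:equiv}, Section~\ref{sec:prelim} collects tools, and Sections~\ref{sec:expand}--\ref{sec:improve} prove Theorems~\ref{thm:equiv} and~\ref{thm:ext}. Section~\ref{sec:double} reduces Theorem~\ref{thm:disc} to property $(I_p)$ for metric spheres, which is proved in Section~\ref{sec:sphere}. Section~\ref{sec:hole} proves Proposition~\ref{prop:sharp}.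

\section{One singular point}\label{sec:idea}

Let $Y=\mathbb R^2$, let $\gamma$ be the identity of $S^1$, and suppose that the only fillings at our disposal are $\varphi(y)=|y|^{\alpha-1}y$, with a fixed $\alpha\in(0,1)$, and its rescaled copies. In polar coordinates $\varphi$ stretches rays by $\alpha|y|^{\alpha-1}$ and circles by $|y|^{\alpha-1}$. Thus $\rho(y)=\|D\varphi(y)\|=|y|^{\alpha-1}$ is unbounded, and $\rho\in L^p(\overline D)$ exactly for $p<p_0:=2/(1-\alpha)$, where $p_0>2$. We build a Lipschitz filling from $\varphi$.

\emph{Truncate.} For $N>1$ the bad set $\{\rho>N\}$ is the disc of radius $r=N^{-1/(1-\alpha)}$, of area $\pi N^{-p_0}$. On its boundary $\varphi(y)=Ny$. If we removed the bad disc and filled this loop by a copy of $\varphi$, we would start from speed $N$ and reach speed $N^2$ in the next step, then $N^3$, and so on.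

\emph{Make room.} The loop would have speed $1$ on a circle of radius $r'=Nr$. The disc of radius $r'$ has area $N^2\cdot\pi N^{-p_0}$, which tends to $0$ because $p_0>2$. Fix $N$ with $r'\le\frac12$, and let $\Phi$ be the radial homeomorphism of $\overline D$ that multiplies radii $t\le r$ by $N$ and maps $[r,1]$ affinely onto $[r',1]$. On the annulus $r'\le|y|\le1$ put $h=\varphi\circ\Phi^{-1}$. At a point of radius $t'$ coming from radius $t\in[r,1]$ we have $t'\ge t$, so $h$ stretches circles by $t^\alpha/t'\le t^{\alpha-1}\le N$ and rays by $\alpha t^{\alpha-1}(1-r)/(1-r')\le2N$. On both boundary circles $h$ is the identity.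

\emph{Iterate.} The remaining hole poses the original problem at scale $r'$. Putting $h(y)=(r')^kh(y/(r')^k)$ for $(r')^{k+1}\le|y|\le(r')^k$ and $h(0)=0$ gives a $2N$-Lipschitz filling. The constant is lost once, not once per generation, because the holes are handed on with $1$-Lipschitz boundary values.

For $\alpha=0$, that is $\varphi(y)=y/|y|$ and $p_0=2$, one finds $Nr=1$ for every $N$: there is no room, and there cannot be, since this map takes values in $S^1$, where $\gamma$ has no filling.

In general the bad set $O$ is an open set of which we know only that $|O|\le CN^{-p}$. It is a union of Whitney squares $W_i$ of side $s_i$, and the truncated filling is $CN$-Lipschitz on the boundaries $\partial W_i$. Two new problems arise.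

First, all squares have to be enlarged simultaneously by a bi-Lipschitz map $\Phi$ of $Q$. In Section~\ref{sec:expand} we do this for areas: $\Phi$ has Jacobian at least $A^2$ on $O$, where $A$ is a large multiple of $N$, as soon as $A^2|O|$ is below a threshold that decays only logarithmically in $A$.

Second, area is not length. The image $R_i=\Phi(W_i)$ may be an $s_i\times A^2s_i$ rectangle, and on its short sides the loop is as fast as before. We therefore cut the loop, of length about $Ns_i$, into about $n^2$ triangular loops of length about $Ns_i/n$, by sampling a Sobolev filling at finitely many points. Each small loop is $1$-Lipschitz on the boundary of a square of side about $Ns_i/n$. The total area of these squares is about $n^2(Ns_i/n)^2=N^2s_i^2$, independent of $n$, and it is available because $|R_i|\ge A^2s_i^2$. For large $n$ the squares are small enough to be packed into the distorted region $R_i$. On $R_i$ minus the squares we need a Lipschitz map into the $1$-skeleton of the triangulation that matches the big loop on $\partial R_i$ and one triangle on each small square. This \emph{wiring}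 is constructed in Section~\ref{sec:wire}; its Lipschitz constant is huge but uniform, and it is paid only once.

\section{Conventions and tools}\label{sec:prelim}

Squares are axis-parallel and closed unless called open. A dyadic square is a square $2^{-j}(Q+k)$ with $j\in\mathbb Z$, $k\in\mathbb Z^2$. We write $|E|$ for Lebesgue measure, $\langle u\rangle_S=|S|^{-1}\int_Su$ for averages, $\|\cdot\|_\infty$ for the maximum norm on $\mathbb R^2$, and $\|DF\|$ for the operator norm of a derivative. For a disc or square $S$, $tS$ is the concentric one enlarged by the factor $t$, except in Step~3 of Proposition~\ref{prop:step}, where $sP=\{sx:x\in P\}$.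

The radial map $y\mapsto(\frac12,\frac12)+\frac{|y|}{2\|y\|_\infty}\,y$ is a bi-Lipschitz homeomorphism of pairs $(\overline D,S^1)\to(Q,\partial Q)$. So Lipschitz $1$-connectedness may be tested on $(Q,\partial Q)$, with $L$ changing by an absolute factor. On the boundary of a square of side $s$,
\begin{equation}\label{eq:arc}
\text{the length of the shorter arc between $x$ and $y$ is at most }2|x-y|:
\end{equation}
on opposite sides the arc has length at most $2s$ and $|x-y|\ge s$; on adjacent sides use $a+b\le\sqrt2\sqrt{a^2+b^2}$.

We use freely that Lipschitz maps between Euclidean spaces are differentiable almost everywhere; that such a map on a convex set with $\|DF\|\le L$ a.e.\ is $L$-Lipschitz; that real Lipschitz functions on subsets extend to Lipschitz functions; that $L$-Lipschitz maps increase $\mathcal H^2$ at most by the factor $L^2$; and that $|\Phi(E)|=\int_E|J_\Phi|$ for bi-Lipschitz $\Phi$ with Jacobian $J_\Phi=\det D\Phi$.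

\subsection*{Gradient bounds}
Let $\Omega\subset\mathbb R^2$ be open and $\varphi\colon\Omega\to Y$ continuous. A measurable $\rho\ge0$ is a \emph{gradient bound} for $\varphi$ on $\Omega$ if for all $z\in Y$ the function $d(z,\varphi)$ lies in $W^{1,1}_{\mathrm{loc}}(\Omega)$ and $|\nabla d(z,\varphi)|\le\rho$ a.e. If $\varphi$ is continuous on $Q$ and $\rho\in L^p(Q)$ is a gradient bound on $\operatorname{int}Q$, then $d(z,\varphi)$ is bounded with gradient in $L^p$; so Definition~\ref{def:Ip} asks for a continuous extension with a gradient bound satisfying $\int_Q\rho^p\le C_0\mu^p$. Multiplying the metric of $Y$ by $t$ multiplies $\mu$ and $\rho$ by $t$, so \emph{property $(I_p)$ and the constant $C_0$ are invariant under rescaling $Y$}. An $L$-Lipschitz map has the gradient bound $L$. This proves (a)$\Rightarrow$(b) in Theorem~\ref{thm:equiv}, and (b)$\Rightarrow$(c) needs no proof.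

\emph{Pasting.} Let $\Sigma$ be a finite union of horizontal and vertical segments, $\varphi$ continuous on $\Omega$, and $\rho\in L^1_{\mathrm{loc}}(\Omega)$ a gradient bound on $\Omega\setminus\Sigma$. Then $\rho$ is a gradient bound on $\Omega$. Recall that a continuous function lies in $W^{1,1}_{\mathrm{loc}}$ if and only if it is locally absolutely continuous on almost every horizontal and vertical line, with locally integrable partial derivatives. Almost every such line meets $\Sigma$ in a finite set, and a continuous function on an interval that is locally absolutely continuous off a finite set, with integrable derivative, is absolutely continuous.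

\emph{Poincar\'e's inequality.} If $S$ is a square of side $s$ or a disc of radius $s$ and $u\in W^{1,1}(\operatorname{int}S)$, then $\langle|u-\langle u\rangle_S|\rangle_S\le Cs\langle|\nabla u|\rangle_S$ with an absolute constant $C$.

\emph{Maximal theorem.} Let $\mathcal M\rho(x)$ be the supremum of $\langle|\rho|\rangle_T$ over all open squares $T\ni x$. Then $\|\mathcal M\rho\|_{L^p(\mathbb R^2)}\le C_p\|\rho\|_{L^p(\mathbb R^2)}$ for $1<p<\infty$. The sets $\{\mathcal M\rho>N\}$ are unions of open squares, hence open.

\begin{lemma}\label{lem:morrey}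
Let $S$ be a square of side $s$, let $\varphi\colon S\to Y$ be continuous, and let $\rho\in L^p(S)$, $p>2$, be a gradient bound on $\operatorname{int}S$. Then
\begin{equation}\label{eq:M1}
\operatorname{diam}\varphi(S)\le C_m\,s^{1-2/p}\Big(\int_S\rho^p\Big)^{1/p},\qquad C_m=C_m(p).
\end{equation}
If $\varphi\colon\mathbb R^2\to Y$ is continuous with gradient bound $\rho\in L^p_{\mathrm{loc}}(\mathbb R^2)$, then, with $C$ absolute,
\begin{equation}\label{eq:M2}
d(\varphi(x),\varphi(y))\le C|x-y|\,\big(\mathcal M\rho(x)+\mathcal M\rho(y)\big).
\end{equation}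
\end{lemma}

\begin{proof}
Let $u=d(z,\varphi)$, $x\in S$, and let $S=S_0\supset S_1\supset\cdots$ be squares of side $2^{-j}s$ containing $x$. Then $|\langle u\rangle_{S_{j+1}}-\langle u\rangle_{S_j}|\le4\langle|u-\langle u\rangle_{S_j}|\rangle_{S_j}\le C2^{-j}s\langle\rho\rangle_{S_j}$, and $\langle u\rangle_{S_j}\to u(x)$ by continuity. Hence
\[
|u(x)-\langle u\rangle_S|\le C\sum_{j\ge0}2^{-j}s\,\langle\rho\rangle_{S_j}.
\]
Given $x,y\in S$, apply this to both points with $z=\varphi(x)$, so that $u(y)-u(x)=d(\varphi(x),\varphi(y))$. By H\"older's inequality $2^{-j}s\langle\rho\rangle_{S_j}\le(2^{-j}s)^{1-2/p}(\int_S\rho^p)^{1/p}$, and the sum converges since $p>2$. This is \eqref{eq:M1}. For \eqref{eq:M2} take a square $S$ of side $|x-y|$ containing $x$ and $y$, and note that $\langle\rho\rangle_{S_j}\le\mathcal M\rho(x)$, by approximating $S_j$ with slightly larger open squares.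
\end{proof}

\subsection*{Gluing Lipschitz maps}
The next lemma is what makes iteration possible: gluing does not increase the constant.

\begin{lemma}\label{lem:glue}
Let $E\subset\mathbb R^2$, and let $R_i\subset\mathbb R^2$ be closed sets, each the closure of its interior, with pairwise disjoint interiors and $\partial R_i\subset E$. If $h\colon E\to Y$ is $L$-Lipschitz on $E_0=E\setminus\bigcup_i\operatorname{int}R_i$ and on each $E\cap R_i$, then $h$ is $L$-Lipschitz on $E$.
\end{lemma}

\begin{proof}
For $i\ne j$ the open set $\operatorname{int}R_j$ misses $\operatorname{int}R_i$, hence its closure $R_i$. So $\partial R_i\subset E_0$. Pairs of points in $E_0$ or in one $E\cap R_i$ are covered by the hypothesis. In the remaining case $x\in E\cap\operatorname{int}R_i$ and $y\in E\setminus\operatorname{int}R_i$, and the segment $[x,y]$ contains a point $x'\in\partial R_i$. If $y\in E_0$, add the estimates for $(x,x')$ and $(x',y)$. If $y\in\operatorname{int}R_j$ with $j\ne i$, then $x'\notin\operatorname{int}R_j$, so $[x',y]$ contains a point $y'\in\partial R_j$; add the estimates for $(x,x')$, $(x',y')$,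 $(y',y)$. The points lie in order on a segment, so the distances add up to $|x-y|$.
\end{proof}

\subsection*{Whitney squares and edges}
Let $F\subsetneq\mathbb R^2$ be closed and nonempty. A \emph{Whitney decomposition} of $\mathbb R^2\setminus F$ is a locally finite family of dyadic squares $W$ with disjoint interiors and union $\mathbb R^2\setminus F$ such that $\operatorname{diam}W\le\operatorname{dist}(W,F)\le4\operatorname{diam}W$. It always exists. Let $s_W$ be the side of $W$. For $x\in\frac65W$ the number $\operatorname{dist}(x,F)$ lies between $0.9\operatorname{diam}W$ and $5.1\operatorname{diam}W$. So squares with $\frac65W\cap\frac65W'\ne\emptyset$ have comparable sides, and each $W$ has a bounded number of such neighbors $W'$. There is a smooth partition of unity $\chi_W\ge0$ on $\mathbb R^2\setminus F$ with $\operatorname{supp}\chi_W\subset\frac65W$ and $|\nabla\chi_W|\le C/s_W$.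

Suppose that $Q$ or an open set is decomposed, locally finitely, into dyadic squares with disjoint interiors. The corners of all squares cut the boundaries of the squares into segments, which we call \emph{minor edges}.
\begin{equation}\label{eq:minor}
\text{Every minor edge is a full side of one of the squares.}
\end{equation}
Indeed, let $e$ be a minor edge not contained in $\partial Q$. No corner lies in its relative interior, so there is exactly one square on either side of $e$. The sides of these two squares containing $e$ are overlapping dyadic intervals, so the shorter one, $\sigma$, lies in the longer one. Near a relatively interior point of $\sigma$ the two squares fill a neighborhood, so no corner lies there, and $e=\sigma$. For $e\subset\partial Q$ the one adjacent square fills a neighborhood in $Q$, and the same argument applies.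

\subsection*{Orientation}
By invariance of domain, an injective continuous map from an open subset of $\mathbb R^2$ to $\mathbb R^2$ is open. For an injective continuous $\Theta\colon Q\to\mathbb R^2$ with image $R$, applying this to $\Theta$ on $\operatorname{int}Q$ and to $\Theta^{-1}$ on $\operatorname{int}R$ gives $\Theta(\operatorname{int}Q)=\operatorname{int}R$ and $\Theta(\partial Q)=\partial R$. Boundaries of squares and triangles are oriented counterclockwise. The winding number of the loop $\Theta|_{\partial Q}$ about $\Theta(x)$ is locally constant, hence constant, in $x\in\operatorname{int}Q$; we call $\Theta$ \emph{orientation-preserving} if it equals $+1$. This holds if $\Theta$ is the identity on $\partial Q$. It passes to the restriction of $\Theta$ to a square $S\subset Q$, because $\partial S$ and $\partial Q$ are homotopic in $Q\setminus\{x\}$, radially from $x\in\operatorname{int}S$. It passes to injective uniform limits, because uniformly close loops have the same winding number. Finally, two loops in a circle are homotopic if and only if they have the same degree.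

\section{Expanding the area of small sets}\label{sec:expand}

We obtain the expansion as a composition of maps $\mathrm{id}+sV$, each of which gains a fixed factor. Since $\det(I+sDV)=1+s\operatorname{div}V+s^2\det DV$, we want a Lipschitz field $V$ with $\operatorname{div}V\ge1$ on the given set $E$, $\operatorname{div}V\ge0$ elsewhere, and $V$ uniformly small, so that it can be cut off near $\partial Q$. The field $V(x)=(0,x_2)$ has all these properties except smallness. If $E$ is a row of cells of side $\varepsilon$ in the strip $\{a\le x_2\le a+\varepsilon\}$, then $V=(0,\min(\max(x_2-a,0),\varepsilon))$ works and $|V|\le\varepsilon$. A column of cells needs a vertical strip and the first component of $V$; cells along a diagonal are covered by a strip of slope $1$. The point of the next lemma is that any $N$ cells are covered by about $\sqrt N$ strips around $1$-Lipschitz graphs over the two axes, so that $|V|\lesssim\varepsilon\sqrt N=\sqrt{|E|}$. The strip idea is due to Alberti, Cs\"ornyei and Preiss.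

\begin{lemma}\label{lem:field}
Let $E\subset Q$ be measurable with $|E|<\theta^2$, $\theta>0$. There is a Lipschitz map $V=(V_1,V_2)\colon Q\to\mathbb R^2$ with $0\le V_i\le6\theta$ such that almost everywhere
\[
0\le\partial_1V_1\le1,\quad0\le\partial_2V_2\le1,\quad|\partial_2V_1|\le1,\quad|\partial_1V_2|\le1,
\]
and $\operatorname{div}V\ge1$ almost everywhere on $E$.
\end{lemma}

\begin{proof}
\emph{Step 1: splitting a union of cells.} Let $E$ be the union of $N\ge1$ closed cells of a grid of side $\varepsilon$. Write $x\prec y$ if $y_2-x_2\ge|y_1-x_1|+3\varepsilon$, and $x\lhd y$ if $y_1-x_1\ge|y_2-x_2|+3\varepsilon$. By the triangle inequality these are strict partial orders, and two comparable points never lie in one cell. Let $n=\lceil\sqrt N\,\rceil\le2\sqrt N$. As long as the union of the remaining cells contains a $\prec$-chain of $n$ points, choose for each of its points a remaining cell containing it and remove these $n$ distinct cells; let $\mathcal B_j$ be the family removed in step $j$. The process stops after $J\le N/n\le n$ steps. Let $E'$ be the union of the remaining cells and $E''$ the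 union of the removed ones. Every $\prec$-chain in $E'$ has fewer than $n$ points.

Every $\lhd$-chain in $E''$ has at most $J\le n$ points. Otherwise two of its points $x\lhd y$ lie in cells $S\ni x$, $S'\ni y$ of the same family $\mathcal B_j$, and $S\ne S'$. The points $\hat x\in S$, $\hat y\in S'$ of the $j$-th chain satisfy $|\hat y_2-\hat x_2|\ge|\hat y_1-\hat x_1|+3\varepsilon$, and each coordinate of $x-\hat x$ and $y-\hat y$ is at most $\varepsilon$ in absolute value. So
\[
|y_2-x_2|\ge|\hat y_2-\hat x_2|-2\varepsilon\ge|\hat y_1-\hat x_1|+\varepsilon\ge|y_1-x_1|-\varepsilon\ge|y_2-x_2|+2\varepsilon,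
\]
which is absurd.

\emph{Step 2: strips.} For $x\in E'$ let $\operatorname{ht}(x)\le n$ be the maximal number of points of a $\prec$-chain in $E'$ with last point $x$. For $k\ge1$ put
\[
f_k(t)=\inf\{y_2+|y_1-t|:\ y\in E',\ \operatorname{ht}(y)\ge k\},\qquad t\in\mathbb R.
\]
Each $f_k$ is $1$-Lipschitz or identically $\infty$, and at most $n$ of them are finite. We have $f_{k+1}\ge f_k+3\varepsilon$: if $\operatorname{ht}(y)\ge k+1$, there is $y'\prec y$ with $\operatorname{ht}(y')\ge k$, and
\[
y_2+|y_1-t|\ge y_2'+|y_1-y_1'|+3\varepsilon+|y_1-t|\ge y_2'+|y_1'-t|+3\varepsilon.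
\]
If $\operatorname{ht}(x)=k$, then $f_k(x_1)\le x_2\le f_k(x_1)+3\varepsilon$. The first inequality follows by taking $y=x$. If the second failed, there would be $y$ with $\operatorname{ht}(y)\ge k$ and $y_2+|y_1-x_1|<x_2-3\varepsilon$; then $y\prec x$ and $\operatorname{ht}(x)\ge k+1$.

Thus the strips $\{f_k(x_1)\le x_2\le f_k(x_1)+3\varepsilon\}$ have disjoint interiors and null boundaries, and they cover $E'$. Let
\[
V_2(x)=\sum_{k:\,f_k<\infty}\min\big(\max(x_2-f_k(x_1),0),\,3\varepsilon\big).
\]
The $k$-th term is locally constant off the $k$-th strip, so $\nabla V_2=(-f_k',1)$ a.e.\ in the $k$-th strip and $\nabla V_2=0$ a.e.\ off the strips. Hence $\partial_2V_2\in\{0,1\}$, $\partial_2V_2=1$ a.e.\ on $E'$, $|\partial_1V_2|\le1$, and $0\le V_2\le3\varepsilon n\le6\varepsilon\sqrt N=6\sqrt{|E|}$. The construction used only that chains have at most $n$ points. With the coordinates exchanged, $E''$ and $\lhd$ give $V_1$, and $\operatorname{div}V\ge1$ a.e.\ on $E'\cup E''=E$.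

\emph{Step 3: general $E$.} Take an open set $U\supset E$ with $|U\cap Q|<\theta^2$, and let $E_j$ be the union of the dyadic squares of side $2^{-j}$ contained in $Q\cap U$. Then $E_j$ increases to $U\cap Q$. The fields $V^{(j)}$ of Steps 1 and 2 for $E_j$ (with $V^{(j)}=0$ if $E_j=\emptyset$) are bounded by $6\theta$ in each component and $2$-Lipschitz on $Q$. A subsequence converges uniformly to a Lipschitz field $V$, with derivatives converging weakly${}^*$ in $L^\infty$. All required inequalities are linear in $V$ and $DV$, so they pass to the limit; for the divergence note that $\operatorname{div}V^{(j)}\ge1$ a.e.\ on $E_i$ for all $j\ge i$.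
\end{proof}

One step gains the factor $\frac{19}{16}$ on the set to which the lemma is applied and may lose the factor $\frac{15}{16}$ elsewhere. The lemma needs a set of small measure, so we expand only where the Jacobian has not yet reached $2A^2$; the image of that part has measure at most $2A^2|E|$.

\begin{lemma}\label{lem:expand}
For every $A\ge1$ there are $M=M(A)$ and $\kappa(A)\ge c(1+\log A)^{-2}$, with $c>0$ absolute, such that the following holds. If $E\subset[\frac14,\frac34]^2$ is measurable and $A^2|E|\le\kappa(A)$, there is an $M$-bi-Lipschitz homeomorphism $\Phi\colon Q\to Q$ with $\Phi=\mathrm{id}$ on $\partial Q$ and $J_\Phi\ge A^2$ a.e.\ on $E$.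
\end{lemma}

\begin{proof}
Let $m\ge1$ be the least integer with $(19/16)^m\ge2A^2$, and put $\theta=1/(300m)$, $\kappa(A)=\theta^2/3$, $M=(8/3)^m$. Since $m\le1+\log(2A^2)/\log(19/16)$, the lower bound for $\kappa$ holds. Let $\chi(x)=\max(0,1-16\operatorname{dist}_\infty(x,[\frac18,\frac78]^2))$, the distance being taken in the maximum norm. It is $16$-Lipschitz, equals $1$ on $[\frac18,\frac78]^2$ and vanishes off $(\frac1{16},\frac{15}{16})^2$.

Put $\Phi_0=\mathrm{id}$. Given $\Phi_k$ with $k<m$, let $J_k=J_{\Phi_k}$ and $E_k=\{x\in E:J_k(x)<2A^2\}$. We shall see that $J_k>0$ a.e., so $|\Phi_k(E_k)|=\int_{E_k}J_k\le2A^2|E|<\theta^2$. Let $V^k$ be the field of Lemma~\ref{lem:field} for $\Phi_k(E_k)$, and put $\Psi_k=\mathrm{id}+\frac14\chi V^k$ and $\Phi_{k+1}=\Psi_k\circ\Phi_k$.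

All entries of $DV^k$ are bounded by $1$ and $|V^k|\le6\sqrt2\,\theta$, so $\|D(\chi V^k)\|\le2+16\cdot6\sqrt2/300\le\frac52$. Thus $\Psi_k$ is the identity plus a $\frac58$-Lipschitz map of $\mathbb R^2$. It is $\frac83$-bi-Lipschitz, onto by the contraction principle, and has positive Jacobian a.e. It is the identity off $(\frac1{16},\frac{15}{16})^2$, so it maps $Q$ onto $Q$. It moves points by at most $\frac14\cdot6\sqrt2\,\theta\le\frac1{8m}$, so $\Phi_k(E)\subset[\frac18,\frac78]^2$ for $k\le m$. On this square $\chi=1$, and a.e.
\[
J_{\Psi_k}=1+\tfrac14\operatorname{div}V^k+\tfrac1{16}\det DV^k\ge\tfrac{15}{16}+\tfrac14\operatorname{div}V^k,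
\]
because $\partial_1V_1^k\,\partial_2V^k_2\ge0$ and $|\partial_2V^k_1\,\partial_1V^k_2|\le1$. So $J_{\Psi_k}\ge\frac{15}{16}$ a.e.\ on $\Phi_k(E)$ and $J_{\Psi_k}\ge\frac{19}{16}$ a.e.\ on $\Phi_k(E_k)$. Since $\Phi_k^{-1}$ preserves null sets, $J_{k+1}=(J_{\Psi_k}\circ\Phi_k)\,J_k$ a.e.

Fix $x\in E$ outside a null set. If $J_k(x)<2A^2$ for all $k<m$, then $J_m(x)\ge(19/16)^m\ge2A^2$. Otherwise $J_k(x)\ge2A^2$ for some $k<m$, and from then on the bound $J\ge\frac{15}{16}\cdot2A^2$ persists: from $J_l\ge2A^2$ we get $J_{l+1}\ge\frac{15}{16}\cdot2A^2$, and from $\frac{15}{16}\cdot2A^2\le J_l<2A^2$ we get $J_{l+1}\ge\frac{19}{16}J_l$. In both cases $J_m(x)\ge A^2$. Take $\Phi=\Phi_m$.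
\end{proof}

\section{Disc diagrams and wiring}\label{sec:wire}

A \emph{disc diagram} $\mathcal T$ is a triangulation of a square $|\mathcal T|\subset\mathbb R^2$ by finitely many straight closed triangles, the \emph{faces}, any two of which meet in a common side, in a common vertex, or not at all, such that $\partial|\mathcal T|$ consists of $4n$ edges for some $n\ge1$; a starting vertex on $\partial|\mathcal T|$ and a vertex of each face are marked. The $1$-skeleton $\mathcal T^1$ carries the path metric in which every edge has length $1$. This metric is bi-Lipschitz equivalent to the Euclidean one, with a constant depending on $\mathcal T$: the two are proportional on each edge, two edges with a common vertex form a positive angle, and disjoint edges have positive distance. We fix two parametrizations.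
\begin{itemize}
\item $\tau\colon\partial Q\to\partial|\mathcal T|$ maps the $4n$ consecutive arcs of length $1/n$, starting at $(0,0)$, with constant speed onto the boundary edges, starting at the starting vertex, both counterclockwise.
\item For a square $P$ and a face $t$, $e_{P,t}\colon\partial P\to\partial t$ is the counterclockwise homeomorphism of constant speed for the metric of $\mathcal T^1$ that maps the lower left corner of $P$ to the marked vertex of $t$.
\end{itemize}

\subsection*{Cutting a loop into small triangles}

\begin{lemma}\label{lem:coarse}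
Let $Y$ be geodesic with property $(I_p)$, $p>2$. There is $C_1=C_1(p,C_0)$ such that for every $n=2^k$ with $k\ge0$, every $\mu>0$ and every $\mu$-Lipschitz $\gamma\colon\partial Q\to Y$ there are a disc diagram $\mathcal T$ with at most $C_1n^2$ faces and $4n$ boundary edges and a $\frac\mu n$-Lipschitz map $f\colon\mathcal T^1\to Y$ with $f\circ\tau=\gamma$.
\end{lemma}

\begin{proof}
Rescale $Y$ so that $\mu=1$, and let $\varphi,\rho$ be as in $(I_p)$. For a Lipschitz filling the grid of side $1/n$ would do; for $\varphi$ we refine the grid where the energy concentrates. Call a dyadic square $S\subset Q$ of side $s\le1/n$ \emph{good} if $C_ms^{1-2/p}(\int_S\rho^p)^{1/p}\le1/n$, and \emph{bad} otherwise. By \eqref{eq:M1}, $\operatorname{diam}\varphi(S)\le1/n$ for good $S$. All squares with $C_ms^{1-2/p}C_0^{1/p}\le1/n$ are good, so the maximal good squares form a finite decomposition $\mathcal S$ of $Q$. A bad square of side $2^{-j}/n$ satisfies $1<C_m^pn^22^{-j(p-2)}\int_S\rho^p$, so there are at most $C_m^pC_0n^22^{-j(p-2)}$ of them. The sum over $j\ge0$ converges since $p>2$. A square of $\mathcal S$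 has side $1/n$ or is one of the four children of a bad square, so $\#\mathcal S\le n^2+4\,\#\{\text{bad squares}\}\le Cn^2$.

Take the corners of the squares of $\mathcal S$ as vertices. By \eqref{eq:minor} there are at most $4\#\mathcal S$ minor edges. Join the center of each $S\in\mathcal S$ to all vertices on $\partial S$. A minor edge borders at most two squares, so this gives at most $8\#\mathcal S$ triangles.

The subdivision of $\partial Q$ depends on $\gamma$; a collar replaces it by the standard one (Figure~\ref{fig:diagram}). Let $v\mapsto v^+$ be the dilation by $2$ about the center of $Q$. Each of the $4n$ segments $I\subset\partial Q$ between consecutive points of the $\frac1n$-grid carries vertices $v_0,\dots,v_r$ in this order, where $v_0,v_r$ are the endpoints of $I$; these are vertices because every square of $\mathcal S$ lies in one cell of the $\frac1n$-grid. Decompose the trapezoid between $I$ and $I^+$ into the triangles $(v_0^+,v_i,v_{i+1})$, $0\le i<r$, and $(v_0^+,v_r,v_r^+)$. We obtain a disc diagram on $Q^+$ with at most $12\#\mathcal S+4n\le C_1n^2$ faces and boundary edges $I^+$.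 With starting vertex $(0,0)^+$ the map $\tau$ is the dilation. Mark a vertex of each face arbitrarily.

Let $f=\varphi$ at the vertices and centers in $Q$, let $f(x^+)=\gamma(x)$ for $x\in\partial Q$, and let $f$ be a constant-speed geodesic on every edge other than the $I^+$. On $I^+$ the map $f$ is $\frac1n$-Lipschitz for the metric of $\mathcal T^1$. Every other edge has its endpoints mapped to two points of one set $\varphi(S)$, $S\in\mathcal S$, or of one set $\gamma(I)$, and these sets have diameter at most $\frac1n$. So $f$ is $\frac1n$-Lipschitz on each edge, hence on $\mathcal T^1$.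
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw[very thick] (-1,-1) rectangle (3,3);
\draw[very thick] (0,0) rectangle (2,2);
\draw[thick] (1,0)--(1,2) (0,1)--(2,1) (0.5,0)--(0.5,1) (0,0.5)--(1,0.5);
\draw[gray] (0,0)--(1,1) (0,1)--(1,0) (0,0.5)--(0.5,0) (0.5,0)--(1,0.5) (1,0.5)--(0.5,1) (0.5,1)--(0,0.5);
\draw[gray] (1,0)--(2,1) (1,1)--(2,0) (1,0.5)--(1.5,0.5);
\draw[gray] (0,1)--(1,2) (0,2)--(1,1) (0.5,1)--(0.5,1.5);
\draw[gray] (1,1)--(2,2) (1,2)--(2,1);
\draw[gray] (-1,-1)--(0,0) (-1,-1)--(0.5,0) (-1,-1)--(1,0) (1,0)--(1,-1) (1,-1)--(2,0) (2,0)--(3,-1);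
\draw[gray] (3,-1)--(2,1) (2,1)--(3,1) (3,1)--(2,2) (2,2)--(3,3);
\draw[gray] (3,3)--(1,2) (1,2)--(1,3) (1,3)--(0,2) (0,2)--(-1,3);
\draw[gray] (-1,3)--(0,1) (0,1)--(-1,1) (-1,1)--(0,0.5) (-1,1)--(0,0);
\end{tikzpicture}
\caption{A disc diagram with $n=2$. The inner square $Q$ is decomposed into dyadic squares (black), here with one cell of the $\frac12$-grid subdivided, and each square is coned from its center (gray). The collar between $Q$ and the doubled square is triangulated so that the outer boundary has exactly $4n=8$ equal edges.}
\label{fig:diagram}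
\end{figure}

\subsection*{The wiring lemma}
The region $R$ below is a distorted square of unknown shape, and the positions of the holes bear no relation to the positions of the faces. An explicit construction with uniform bounds would be awkward. We construct a continuous map for one configuration by topology, approximate it by a Lipschitz map, and obtain uniformity from compactness of the space of configurations.

\begin{lemma}\label{lem:wire}
For all $M\ge1$, $b>0$ and $\Lambda\ge1$ there is a constant $C$ with the following property. Let $\mathcal T$ be a disc diagram with at most $\Lambda$ faces, let $\Theta\colon Q\to R\subset\mathbb R^2$ be an orientation-preserving $M$-bi-Lipschitz homeomorphism, and let $P_t$, $t$ a face, be squares of side $b$ whose doubles $\hat P_t=2P_t$ have disjoint interiors and lie in $R$. Then there is a $C$-Lipschitz map $u\colon R\setminus\bigcup_t\operatorname{int}P_t\to\mathcal T^1$ with $u\circ\Theta=\tau$ on $\partial Q$ and $u|_{\partial P_t}=e_{P_t,t}$ for all $t$.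
\end{lemma}

\begin{proof}
\emph{Reduction to one diagram.} Number the at most $3\Lambda$ vertices, and record each face as the triple of its vertices in counterclockwise order from the marked one, and the boundary vertices in counterclockwise order from the starting one. There are finitely many such records. Two diagrams with the same record have isometric $1$-skeleta, by an isometry that intertwines the maps $\tau$ and $e_{P,t}$. So we may fix $\mathcal T$.

\emph{Step 1: a continuous map for one configuration.} Let $G=R\setminus\bigcup\operatorname{int}P_t$. Extend $\tau$ linearly on segments from the center of $Q$ to a homeomorphism $\bar\tau\colon Q\to|\mathcal T|$ taking center to center, and let $H=\bar\tau\circ\Theta^{-1}$. Let $o_t$ be the center of $P_t$, $m_t$ the barycenter of $t$, and $o_t'=H^{-1}(m_t)$. These points lie in the connected open set $\operatorname{int}R=\Theta(\operatorname{int}Q)$.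

There is a homeomorphism $\Xi$ of $R$, equal to the identity near $\partial R$, with $\Xi(o_t)=o'_t$ for all $t$. Indeed, in a connected open planar set $\Omega$ the compactly supported homeomorphisms act transitively, because their orbits are open (inside a small disc the center can be moved to any point); and $\operatorname{int}R$ minus finitely many points is connected and open. Move the $o_t$ one at a time, fixing the current positions of the others, first to distinct points different from all $o_{t'}$ and $o'_{t'}$, and then to the $o'_t$.

Let $r\colon|\mathcal T|\setminus\{m_t\}_t\to\mathcal T^1$ be the radial retraction from $m_t$ onto $\partial t$ in each face, and let $u_1=r\circ H\circ\Xi$ on $R\setminus\{o_t\}_t$. Then $u_1\circ\Theta=\tau$ on $\partial Q$. Let $P_t^\varepsilon$ be the square of side $\varepsilon<b$ with center $o_t$, so small that $H\Xi(P^\varepsilon_t)\subset\operatorname{int}t$. We claim that $u_1|_{\partial P_t^\varepsilon}$ has degree $1$ in the circle $\partial t$. The set $R\setminus\{o_t\}$ deformation retracts onto the loop $\Theta|_{\partial Q}$, so $\partial P^\varepsilon_t$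 is homotopic in $R\setminus\{o_t\}$ to a multiple of this loop. Both loops have winding number $1$ about $o_t$, the second because $\Theta$ is orientation-preserving, so the multiple is $1$. Applying $H\Xi$, which maps $R\setminus\{o_t\}$ to $|\mathcal T|\setminus\{m_t\}$, we see that $H\Xi|_{\partial P_t^\varepsilon}$ has the same winding number about $m_t$ as $\tau$, namely $1$. This is the claim. Hence, after identifying $\partial P_t^\varepsilon$ with $\partial P_t$ by scaling about $o_t$, the loop $u_1|_{\partial P_t^\varepsilon}$ is homotopic in $\partial t$ to $e_{P_t,t}$.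

Define $u_0\colon G\to\mathcal T^1$ as follows. Off $\bigcup\operatorname{int}\hat P_t$ let $u_0=u_1$. On $\hat P_t\setminus\operatorname{int}\frac32P_t$ let $u_0$ be $u_1$ composed with the radial homeomorphism onto $\hat P_t\setminus\operatorname{int}P^\varepsilon_t$ that is the identity on $\partial\hat P_t$. On $\frac32P_t\setminus\operatorname{int}P_t$ let $u_0$ run through the homotopy, along concentric squares. Then $u_0$ is continuous and $u_0|_{\partial P_t}=e_{P_t,t}$; and $u_0\circ\Theta=\tau$ on $\partial Q$, since $\operatorname{int}\hat P_t\subset\operatorname{int}R$ misses $\partial R$.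

\emph{Step 2: a Lipschitz map for one configuration.} Let $4\nu=\min_t\operatorname{dist}(m_t,\partial t)$ and let $\mathcal N$ be the open $\nu$-neighborhood of $\mathcal T^1$ in $\mathbb R^2$. Let $\Pi\colon\mathcal N\to\mathcal T^1$ be the nearest point projection onto the convex set $|\mathcal T|$ followed by $r$. The projection is $1$-Lipschitz and fixes $\mathcal T^1$, so it maps $\mathcal N$ into $\mathcal N\cap|\mathcal T|$. On this set $r$ is Lipschitz: a segment of length less than $\nu$ with endpoints in it stays at distance at least $2\nu$ from all $m_t$ and splits into finitely many pieces in single faces, and $r$ is Lipschitz on each $t\setminus B(m_t,2\nu)$; for pairs at distance at least $\nu$ use that $\mathcal T^1$ is bounded. So $\Pi$ is a Lipschitz retraction.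

Let $\Sigma=\partial R\cup\bigcup\partial P_t$; then $G\setminus\Sigma=\operatorname{int}R\setminus\bigcup P_t$ is open. The map $u_0$ is Lipschitz on each of the finitely many disjoint compact sets $\partial R$, $\partial P_t$, hence on $\Sigma$. Let $v\colon G\to\mathbb R^2$ be a Lipschitz extension of $u_0|_\Sigma$, and $w=u_0-v$, which is continuous and vanishes on $\Sigma$. For $0<\varepsilon'<\nu/2$ the map $\max(0,1-\varepsilon'/|w|)\,w$, read as $0$ where $w=0$, is continuous, has compact support in $G\setminus\Sigma$, and differs from $w$ by at most $\varepsilon'$. Mollifying it gives a smooth $w'$ with compact support in $G\setminus\Sigma$ and $|w'-w|\le2\varepsilon'$. Then $v+w'$ is within $2\varepsilon'<\nu$ of $u_0$, so it takes values in $\mathcal N$, and $u=\Pi\circ(v+w')$ is Lipschitz and equals $u_0$ on $\Sigma$.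

\emph{Step 3: uniformity.} Suppose there are configurations $(\Theta_i,P^i_t)$ whose best constants tend to $\infty$. Translate so that $\Theta_i(0)=0$. After passing to a subsequence, $\Theta_i\to\Theta$ uniformly and the centers of $P^i_t$ converge, say $P_t=P^i_t+v^i_t$ with $v_t^i\to0$. The map $\Theta$ is $M$-bi-Lipschitz and orientation-preserving. The squares $\hat P_t$ have disjoint interiors, and they lie in $R=\Theta(Q)$, since a limit of points $\Theta_i(q_i)$ is $\Theta(q)$ for a limit point $q$ of the $q_i$. Let $u$ be a Lipschitz map for $(\Theta,P_t)$ from Step~2. We pull it back.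

Let $R_i=\Theta_i(Q)$ and $T_i=\Theta\circ\Theta_i^{-1}\colon R_i\to R$. It is $M^2$-Lipschitz and $\sup|T_i-\mathrm{id}|=\sup|\Theta-\Theta_i|\to0$. It matches the outer boundaries but not the holes, so we interpolate with translations. Let $\chi^i_t$ be $6/b$-Lipschitz with values in $[0,1]$, equal to $1$ on $\frac43P^i_t$ and to $0$ off $\frac53P^i_t$, and put
\[
S_i(x)=T_i(x)+\sum_t\chi^i_t(x)\,\big(x+v^i_t-T_i(x)\big),\qquad x\in R_i.
\]
The $S_i$ are uniformly Lipschitz and $\sup|S_i-\mathrm{id}|\to0$. For large $i$, $S_i$ maps $R_i\setminus\bigcup\operatorname{int}P^i_t$ into $R\setminus\bigcup\operatorname{int}P_t$: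
\begin{itemize}
\item off the squares $\frac53P^i_t$ we have $S_i=T_i$ with values in $R$, and $S_i(\frac53P_t^i)\subset\hat P_t\subset R$ for large $i$;
\item on $\frac43P^i_t$ the map $S_i$ is the translation by $v^i_t$, so $S_i(x)\notin\operatorname{int}P_t$ if $x\notin\operatorname{int}P^i_t$, and $S_i(x)\in\frac43P_t$, which misses $P_{t'}$ for $t'\ne t$;
\item off all squares $\frac43P_t^i$ a point $x$ has distance at least $b/6$ from all $P^i_t$, so $S_i(x)\notin P_t$ for large $i$.
\end{itemize}
On $\partial R_i$, which misses $\operatorname{int}\hat P^i_t$, we have $S_i=T_i$, so $u\circ S_i\circ\Theta_i=u\circ\Theta=\tau$ on $\partial Q$. On $\partial P^i_t$ we have $u(S_i(x))=e_{P_t,t}(x+v^i_t)=e_{P^i_t,t}(x)$. So $u\circ S_i$ solves the problem for $(\Theta_i,P^i_t)$ with uniformly bounded Lipschitz constants, a contradiction.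
\end{proof}

\section{From Sobolev discs to Lipschitz discs}\label{sec:improve}

Truncation leaves a Lipschitz map on a closed set $F$. To turn the complement into square holes we extend the map to the boundaries of the Whitney squares; this needs only geodesics.

\begin{lemma}\label{lem:whitney}
Let $F\subsetneq\mathbb R^2$ be closed and nonempty, $\{W_i\}$ a Whitney decomposition of $O=\mathbb R^2\setminus F$, and $Y$ geodesic. Every $\mu$-Lipschitz map $\varphi\colon F\to Y$ extends to a $C\mu$-Lipschitz map $g\colon\mathbb R^2\setminus\bigcup\operatorname{int}W_i\to Y$, with $C$ absolute.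
\end{lemma}

\begin{proof}
The domain of $g$ is $F\cup\Gamma$ with $\Gamma=\bigcup\partial W_i$. For a corner $v$ let $x_v\in F$ be a nearest point and $g(v)=\varphi(x_v)$. Let $e=[v,v']$ be a minor edge of length $s$. By \eqref{eq:minor} it is a side of some $W_i$, so $|v-x_v|,|v'-x_{v'}|\le5\sqrt2\,s$ and $d(g(v),g(v'))\le16\mu s$. Let $g|_e$ be a constant-speed geodesic; it is $16\mu$-Lipschitz.

Let $x\in e$ and $y\in F$. Then $s\le\operatorname{dist}(x,F)\le|x-y|$, $|x-x_v|\le9s$ and $d(g(x),\varphi(x_v))\le16\mu s$, so
\[
d(g(x),g(y))\le16\mu s+\mu\big(|x_v-x|+|x-y|\big)\le26\mu|x-y|.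
\]
Let $x,y\in\Gamma$. If $[x,y]$ contains a point $y'\in F$, apply this estimate to $(x,y')$ and $(y,y')$. Otherwise the compact set $[x,y]\subset O$ meets finitely many $W_i$. The sets $[x,y]\cap\operatorname{int}W_i$ are disjoint open chords, and the rest of $[x,y]$ lies in $\Gamma$. Replacing each chord by a boundary arc as in \eqref{eq:arc} gives a path in finitely many minor edges, of length at most $2|x-y|$, so $d(g(x),g(y))\le32\mu|x-y|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
We may assume $E\ne\emptyset$. Since $Y$ is complete, the map extends to $\overline E$ with the same constant, so let $E$ be closed and $E\ne\mathbb R^2$. Lemma~\ref{lem:whitney} with $F=E$ gives a $C\mu$-Lipschitz extension to $\mathbb R^2\setminus\bigcup\operatorname{int}W_i$. Rescaling $W_i$ to $Q$ and using Lipschitz $1$-connectedness, extend it to each $W_i$ with constant $C'L\mu$, $C'\ge C$ absolute. By Lemma~\ref{lem:glue}, applied to $\mathbb R^2$ and the sets $W_i$, the result is $C'L\mu$-Lipschitz.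
\end{proof}

Completeness is needed here: $Y=(0,1]$ is convex, but the map $(x_1,0)\mapsto x_1$ on $(0,1]\times\{0\}$ has no continuous extension to the origin.

The next proposition is one generation of the scheme of Section~\ref{sec:idea}.

\begin{proposition}\label{prop:step}
Let $Y$ be geodesic with property $(I_p)$, $p>2$. There is $L_0=L_0(p,C_0)\ge1$ such that for every $1$-Lipschitz $\gamma\colon\partial Q\to Y$ there are at most countably many disjoint squares $P_j\subset\operatorname{int}Q$ of side at most $\frac12$ and an $L_0$-Lipschitz map $h\colon Q\setminus\bigcup\operatorname{int}P_j\to Y$ such that $h|_{\partial Q}=\gamma$ and each $h|_{\partial P_j}$ is $1$-Lipschitz.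
\end{proposition}

\begin{proof}
Constants $C,C_i,N_0$ depend only on $p$ and $C_0$; $C_1$ is the constant of Lemma~\ref{lem:coarse}.

\emph{Step 1: truncation.} Lemma~\ref{lem:expand} needs the bad set to stay away from $\partial Q$, so we first shrink the filling. Let $z_0$ be the center of $Q$, $Q'=[\frac38,\frac58]^2$, and $\Pi(x)=z_0+\frac{x-z_0}{2\|x-z_0\|_\infty}\in\partial Q$. For $\|a\|_\infty,\|a'\|_\infty\ge\frac18$,
\[
\Big|\frac a{\|a\|_\infty}-\frac{a'}{\|a'\|_\infty}\Big|\le\frac{|a-a'|}{\|a\|_\infty}+\frac{|a'|}{\|a'\|_\infty}\,\frac{\big|\|a'\|_\infty-\|a\|_\infty\big|}{\|a\|_\infty}\le8(1+\sqrt2)|a-a'|,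
\]
so $\Pi$ is $10$-Lipschitz off $\operatorname{int}Q'$. Let $(\varphi_Q,\rho_Q)$ be given by $(I_p)$ for $\gamma$. Define $\varphi\colon\mathbb R^2\to Y$ by $\varphi(x)=\varphi_Q(z_0+4(x-z_0))$ on $Q'$ and $\varphi=\gamma\circ\Pi$ off $\operatorname{int}Q'$. The definitions agree on $\partial Q'$, where $\Pi(x)=z_0+4(x-z_0)$, and $\varphi=\gamma$ on $\partial Q$. Let $\rho(x)=4\rho_Q(z_0+4(x-z_0))$ on $Q'$ and $\rho=10$ off $Q'$. By pasting, $\rho$ is a gradient bound for $\varphi$ on $\mathbb R^2$, and $\int_{Q'}\rho^p\le4^{p-2}C_0$.

For $N\ge20$ let $O=\{\mathcal M\rho>N\}$. As $\rho\le\rho1_{Q'}+10$, we have $O\subset\{\mathcal M(\rho1_{Q'})>N/2\}$, and the maximal theorem with Chebyshev's inequality gives $|O|\le C_3N^{-p}$. If $x\in O$, there is an open square $T\ni x$ with $|T|N/2<\int_{T\cap Q'}\rho\le C$. So $T$ meets $Q'$, and for $N\ge N_0$ its side is less than $\frac18$; hence $O\subset[\frac14,\frac34]^2$. By \eqref{eq:M2}, $\varphi$ is $C_4N$-Lipschitz on $\mathbb R^2\setminus O$. If $O=\emptyset$ for the value of $N$ fixed in Step~2, take $h=\varphi|_Q$ and no squares. Otherwise Lemma~\ref{lem:whitney}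 with $F=\mathbb R^2\setminus O$ gives Whitney squares $W_i$ of side $s_i\le\frac12$ with union $O$ and a $C_5N$-Lipschitz map $g\colon Q\setminus\bigcup\operatorname{int}W_i\to Y$ with $g=\gamma$ on $\partial Q$.

\emph{Step 2: expansion.} Let $C_6\ge1$ satisfy $C_6^2\ge32C_1C_5^2$, and put $A=C_6N$. Since $p>2$ and $\kappa$ decays only logarithmically,
\[
A^2|O|\le C_6^2C_3N^{2-p}\le\kappa(C_6N)
\]
for large $N$. Fix such an $N\ge\max(20,N_0)$, depending only on $p$ and $C_0$. Lemma~\ref{lem:expand} with $E=O$ gives $M$ and $\Phi$ with $J_\Phi\ge A^2$ a.e.\ on $O$. Put $R_i=\Phi(W_i)$. These sets are closures of their disjoint interiors $\Phi(\operatorname{int}W_i)$. Let $h=g\circ\Phi^{-1}$ on $Q\setminus\bigcup\operatorname{int}R_i$; it is $C_5NM$-Lipschitz, and $h=\gamma$ on $\partial Q$.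

\emph{Step 3: rewiring.} Let $n$ be a power of $2$ so large that
\[
b:=\frac{2C_5N}n\quad\text{satisfies}\quad24M^3b\le A^2\quad\text{and}\quad b\le\tfrac12;
\]
$n$ and $b$ depend only on $p$ and $C_0$. Fix $i$, let $s=s_i$, let $a$ be the lower left corner of $W_i$, and put $\Theta(q)=s^{-1}\Phi(a+sq)$ and $\tilde R=\Theta(Q)=s^{-1}R_i$. The map $\Theta$ is $M$-bi-Lipschitz and orientation-preserving, and $|\tilde R|=\int_QJ_\Phi(a+sq)\,dq\ge A^2$. The loop $\gamma_i(q)=g(a+sq)$, $q\in\partial Q$, is $\mu_i$-Lipschitz with $\mu_i=C_5Ns$. Lemma~\ref{lem:coarse} gives a diagram $\mathcal T$ with at most $C_1n^2$ faces and a $\frac{\mu_i}n$-Lipschitz $f\colon\mathcal T^1\to Y$ with $f\circ\tau=\gamma_i$.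

Consider the grid of squares of side $2b$ in $\mathbb R^2$. If $x=\Theta(q)\in\tilde R$ lies in no grid square contained in $\tilde R$, then a grid square containing $x$ meets $\partial\tilde R=\Theta(\partial Q)$, so $\operatorname{dist}(q,\partial Q)\le2\sqrt2Mb$. The set of such $q$ has area at most $4\cdot2\sqrt2Mb$, so the set of such $x$ has area at most $12M^3b\le A^2/2$. Hence the number of grid squares contained in $\tilde R$ is at least
\[
\frac{A^2/2}{4b^2}=\frac{C_6^2N^2n^2}{32C_5^2N^2}\ge C_1n^2.
\]
Assign to the faces $t$ distinct grid squares $\hat P_t\subset\tilde R$ and let $P_t$ be the concentric squares of side $b$. Lemma~\ref{lem:wire} gives a $C_7$-Lipschitz map $u$, where $C_7$ depends only on $M$, $b$, $C_1n^2$. Define $h(x)=f(u(x/s))$ on $R_i\setminus\bigcup_t\operatorname{int}(sP_t)$.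
\begin{itemize}
\item On this set $h$ is Lipschitz with constant $\frac{\mu_i}n\cdot C_7\cdot\frac1s=C_5C_7N/n$.
\item At $x=\Phi(a+sq)\in\partial R_i$ we have $f(u(\Theta(q)))=f(\tau(q))=\gamma_i(q)=g(\Phi^{-1}(x))$, in agreement with Step~2.
\item The map $e_{P_t,t}$ takes a loop of length $4b$ to a loop of length $3$, so it has speed $\frac3{4b}$. By \eqref{eq:arc}, $h$ is Lipschitz on $\partial(sP_t)$ with constant $2\cdot\frac3{4b}\cdot\frac{\mu_i}n\cdot\frac1s=\frac3{2b}\cdot\frac b2=\frac34$.
\end{itemize}
The squares $sP_t$, for all $i$ and $t$, are disjoint, lie in $\bigcup\operatorname{int}R_i\subset\operatorname{int}Q$, and have side $sb\le\frac12$. Put $L_0=\max(1,C_4N,C_5NM,C_5C_7N/n)$. Lemma~\ref{lem:glue}, with $E$ the domain of $h$ and the sets $R_i$, shows that $h$ is $L_0$-Lipschitz; here $E_0=Q\setminus\bigcup\operatorname{int}R_i$.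
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
It remains to prove (c)$\Rightarrow$(a). Constant loops have constant fillings, so after rescaling $Y$ let $\gamma\colon\partial Q\to Y$ be $1$-Lipschitz. Proposition~\ref{prop:step} gives a map $h_1$ and squares of the first generation. If $P$ is one of them, with side $\sigma$ and lower left corner $a$, then $q\mapsto h_1(a+\sigma q)$ is $1$-Lipschitz from $\partial Q$ to $(Y,\sigma^{-1}d)$, a geodesic space with property $(I_p)$ and the same constant. Apply the proposition and scale back. This extends $h_1$ to $P$ minus the interiors of disjoint squares in $\operatorname{int}P$ of side at most $\sigma/2$; the extension is $L_0$-Lipschitz on this piece and $1$-Lipschitz on the boundaries of the new squares.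

Iterating, we get maps $h_k$ extending each other on increasing sets $G_k$, where $G_k$ is $Q$ minus the interiors of the squares of generation $k$, which are disjoint and have side at most $2^{-k}$. Each $h_k$ is $L_0$-Lipschitz, by induction: apply Lemma~\ref{lem:glue} with $E=G_{k+1}$ and the squares of generation $k$ as the sets $R_i$, so that $E_0=G_k$. A point of $Q\setminus G_k$ lies in a square of side at most $2^{-k}$ whose boundary lies in $G_k$, so $\bigcup_kG_k$ is dense in $Q$. Since $Y$ is complete, the $L_0$-Lipschitz map on $\bigcup_kG_k$ extends to an $L_0$-Lipschitz map $Q\to Y$ that agrees with $\gamma$ on $\partial Q$.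
\end{proof}

The condition $p>2$ entered three times: in the oscillation bound \eqref{eq:M1}, in the count of bad squares in Lemma~\ref{lem:coarse}, and in Step~2 above. Geodesics were used on the edges in Lemmas~\ref{lem:coarse} and~\ref{lem:whitney}, and completeness only in the last sentence of the proof.

\section{Doubling the disc}\label{sec:double}

Let $\eta\colon[0,\infty)\to[0,\infty)$ be a homeomorphism. An injective continuous map $\psi$ between metric spaces is \emph{$\eta$-quasisymmetric} if for all points $x,a,b$ and all $t\ge0$
\[
d(x,a)\le t\,d(x,b)\quad\Longrightarrow\quad d(\psi(x),\psi(a))\le\eta(t)\,d(\psi(x),\psi(b)).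
\]
We say that we \emph{compare $a$ with $b$ at $x$}. Let $S^2\subset\mathbb R^3$ be the unit sphere with the chordal metric $|\zeta-\zeta'|$.

\begin{theorem}[Bonk--Kleiner {\cite[Theorem 1.1 with Lemma 2.5]{BK}}]\label{thm:BK}
An Ahlfors $2$-regular, linearly locally connected metric space homeomorphic to $S^2$ is quasisymmetrically homeomorphic to $S^2$.
\end{theorem}

To apply this theorem we pass from the disc to a sphere. Let $X$ be as in Theorem~\ref{thm:disc}, $D_X=\operatorname{diam}X$, let $\partial X$ be the image of $S^1$ under a homeomorphism $\overline D\to X$, and $\beta=\operatorname{diam}\partial X>0$. Let $Z=X_+\cup X_-$ consist of two copies of $X$ glued along $\partial X$, and let $y\mapsto\bar y$ be the folding map $Z\to X$ that forgets the sign. Put $d_Z(x,y)=d(\bar x,\bar y)$ if $x,y$ lie in one copy, and $d_Z(x,y)=\min_{b\in\partial X}(d(\bar x,b)+d(b,\bar y))$ otherwise.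

\begin{lemma}\label{lem:double}
The space $Z$ is geodesic, Ahlfors $2$-regular, linearly locally connected and homeomorphic to $S^2$. If $Z$ is Lipschitz $1$-connected, so is $X$.
\end{lemma}

\begin{proof}
By the triangle inequality in $X$,
\begin{equation}\label{eq:fold}
d_Z(x,y)\ge d(\bar x,\bar y).
\end{equation}
This gives the triangle inequality for $d_Z(x,y)$ via any $z$ when $x,y$ lie in one copy. If they lie in different copies and $z$ lies in the copy of $x$, say, then $d_Z(x,y)\le d(\bar x,\bar z)+d(\bar z,b)+d(b,\bar y)$ for all $b\in\partial X$, which is the required inequality. Points in different copies and not both in $\partial X$ have positive distance, since $\partial X$ is compact. Concatenating geodesics through a minimizing $b$ shows that $Z$ is geodesic. Mapping the two closed hemispheres to $X_\pm$ gives a continuous bijection $S^2\to Z$, hence a homeomorphism. By \eqref{eq:fold} folding is a $1$-Lipschitz retraction onto $X=X_+$; a filling in $Z$ of a loop in $X$ folds to a filling in $X$ with the same constant.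

\emph{Regularity.} We have $\operatorname{diam}Z\le2D_X$. For $r<\operatorname{diam}Z$ the ball $B_Z(z,r)$ contains an isometric copy of $B_X(\bar z,r/2)$, of measure at least $r^2/(4K)$. By \eqref{eq:fold}, $\mathcal H^2(B_Z(z,r))\le2\mathcal H^2(B_X(\bar z,r))$. This is at most $2Kr^2$ if $r<D_X$, and at most $2\mathcal H^2(X)D_X^{-2}r^2$ if $r\ge D_X$; here $\mathcal H^2(X)<\infty$ because finitely many balls of radius $D_X/2$ cover $X$.

\emph{Connectivity.} The first condition holds with constant $1$ as $Z$ is geodesic. For the second let $x\in X_+$, by symmetry, and $y_1,y_2\in Z\setminus B_Z(x,r)$; then $r\le2D_X$.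

Suppose $\operatorname{dist}(x,\partial X)\ge r/4$. Then $X_-$ misses $B_Z(x,r/4)$. Fix $b\in\partial X$. If $y_i\in X_+$, then $y_i$ and $b$ lie outside $B_X(x,r/4)$, and we join them by a continuum in $X_+\setminus B(x,\frac r{4\lambda})$. If $y_i\in X_-$, we use the continuum $X_-$. The union of the two continua joins $y_1$ to $y_2$ outside $B_Z(x,\frac r{4\lambda})$.

Suppose $d(x,b)<r/4$ for some $b\in\partial X$. If $y_i\in X_-$, then $r\le d(x,b)+d(b,\bar y_i)$, so $d(b,\bar y_i)\ge\frac34r$ and $d(x,\bar y_i)\ge\frac r2$. If $y_i\in X_+$, then $d(x,\bar y_i)\ge r$. Pick $b'\in\partial X$ with $d(x,b')\ge\beta/2$ and let $\vartheta=\min(\frac12,\frac\beta{4D_X})$. Then $d(x,\bar y_i)\ge\vartheta r$ and $d(x,b')\ge\vartheta r$. Join $\bar y_i$ to $b'$ by a continuum in $X\setminus B(x,\vartheta r/\lambda)$ and take its copy in the half of $Z$ containing $y_i$. Both copies contain $b'$, and by \eqref{eq:fold} they avoid $B_Z(x,\vartheta r/\lambda)$.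
\end{proof}

The connectivity constant obtained for $Z$ involves the ratio $\beta/D_X$, which tends to $0$ in the examples of Section~\ref{sec:hole}. The next section proves the following.

\begin{proposition}\label{prop:sphere}
Let $Z$ be a geodesic, Ahlfors $2$-regular, linearly locally connected metric space homeomorphic to $S^2$. Then $Z$ has property $(I_p)$ for some $p>2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:disc}]
A space $Z$ as in Proposition~\ref{prop:sphere} is compact, hence complete, so it is Lipschitz $1$-connected by Theorem~\ref{thm:equiv}. Apply this to the double of $X$ and use Lemma~\ref{lem:double}.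
\end{proof}

The first sentence of this proof shows that every geodesic, Ahlfors $2$-regular, linearly locally connected metric sphere is Lipschitz $1$-connected.

\section{Sobolev discs in metric spheres}\label{sec:sphere}

Let $Z$ be as in Proposition~\ref{prop:sphere}, $D_Z=\operatorname{diam}Z$, and let $\psi_0\colon S^2\to Z$ be an $\eta$-quasisymmetric homeomorphism, given by Theorem~\ref{thm:BK}; linear local connectedness is used only here. Let $K'$ be a regularity constant for $Z$, enlarged so that $\mathcal H^2(B(z,r))\le K'r^2$ for all $r>0$; it suffices that $K'\ge\mathcal H^2(Z)D_Z^{-2}$. Both $K'$ and $\eta$ are unchanged when $Z$ is rescaled. In this section $C\ge1$ and $c>0$ denote constants depending only on $K'$ and $\eta$; the exponent $p$ will depend only on these data. This uniformity is needed, because loops of all sizes must be filled with one constant $C_0$.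

The plan is to pull the loop back to a planar chart $\psi$, fill it there by a Whitney type extension, and compose with $\psi$. The chart has a gradient bound in $L^2$ by Ahlfors regularity, and in $L^p$ by Gehring's lemma.

\subsection*{Reduction to $\mu\le8D_Z$}
Suppose that $\mu$-Lipschitz loops with $\mu\le8D_Z$ have extensions as in Definition~\ref{def:Ip} with constant $C_0$, and let $\gamma$ be $\mu$-Lipschitz with $\mu>8D_Z$. Such a loop is cut into shorter ones through a base point $z_*\in Z$. Let $n$ be the least power of $2$ with $n\ge\mu/D_Z$, so $8\le n\le2\mu/D_Z$. On the grid of side $1/n$ in $Q$ map the vertices in $\operatorname{int}Q$ and the edges between them to $z_*$, use $\gamma$ on $\partial Q$, and use a constant-speed geodesic, of speed at most $nD_Z\le2\mu$, on each edge from a boundary vertex to an interior vertex. By \eqref{eq:arc} the map is $4\mu$-Lipschitz on the boundary of each cell, thus $\frac{4\mu}n$-Lipschitz after rescaling the cell to $Q$, and $\frac{4\mu}n\le4D_Z$. Use the constant $z_*$ on cells not meeting $\partial Q$ and the assumed extensions on the at most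 $4n$ other cells. Rescaling $Q$ to side $1/n$ multiplies $\int\rho^p$ by $n^{p-2}$. By pasting, the resulting continuous map has a gradient bound with $\int_Q\rho^p\le4n\cdot n^{p-2}C_0(4\mu/n)^p\le4^{p+1}C_0\mu^p$.

So let $\mu\le8D_Z$ and rescale $Z$ so that $\mu=1$. From now on $D_Z\ge\frac18$ and $\gamma\colon\partial Q\to Z$ is $1$-Lipschitz.

\subsection*{A chart containing the loop}
For $\zeta_*\in S^2$ let $\sigma\colon S^2\setminus\{\zeta_*\}\to\mathbb R^2$ be stereographic projection from $\zeta_*$, with $\sigma(-\zeta_*)=0$. For $w=\sigma(\zeta)$, $w'=\sigma(\zeta')$,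
\begin{equation}\label{eq:stereo}
|\zeta-\zeta'|=\frac{2|w-w'|}{\sqrt{(1+|w|^2)(1+|w'|^2)}},\qquad|\zeta-\zeta_*|=\frac2{\sqrt{1+|w|^2}}.
\end{equation}

\begin{lemma}\label{lem:chart}
There are $\eta_1$, depending only on $K'$ and $\eta$, and a homeomorphism $\psi$ from $\mathbb R^2$ onto $Z$ minus a point such that $\psi$ is $\eta_1$-quasisymmetric on $U=[-1,1]^2$, $\gamma(\partial Q)\subset\psi([-\frac14,\frac14]^2)$, and $\operatorname{diam}\psi(U)\ge c$.
\end{lemma}

\begin{proof}
Let $R_0=8+4\eta(200)$ and $x_0=\gamma(0,0)$, so $\gamma(\partial Q)\subset\bar B(x_0,2)$.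

\emph{Case $D_Z>R_0$: the loop is small, and we zoom in.} Let $\xi=\psi_0^{-1}(x_0)$ and $r=\max\{|\zeta-\xi|:\psi_0(\zeta)\in\bar B(x_0,2)\}>0$, attained at $\zeta_1$. If $r\ge\frac1{100}$, then $|\zeta-\xi|\le2\le200r$ for all $\zeta$; comparing $\zeta$ with $\zeta_1$ at $\xi$ gives $d(\psi_0(\zeta),x_0)\le2\eta(200)$, so $D_Z\le4\eta(200)<R_0$. Hence $r<\frac1{100}$. Let $\sigma$ be the projection from $-\xi$ and $\psi(y)=\psi_0(\sigma^{-1}(4ry))$. For $|w|,|w'|\le1$, \eqref{eq:stereo} gives $|w-w'|\le|\zeta-\zeta'|\le2|w-w'|$. Since $|4ry|<1$ on $U$, the map $\psi$ is quasisymmetric on $U$ with $\eta_1(t)=\eta(2t)$. If $|\zeta-\xi|\le r$, then $|w|\le1$, since $|w|>1$ forces $|\zeta-\xi|=2|w|/\sqrt{1+|w|^2}>\sqrt2$; so $|w|\le r$ and $|y|\le\frac14$. Thus $\bar B(x_0,2)\subset\psi([-\frac14,\frac14]^2)$. Some point of $Z$ has distance more than $4$ from $x_0$, and a geodesic to it contains a point at distance $2$; so $\operatorname{diam}\psi(U)\ge2$.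

\emph{Case $\frac18\le D_Z\le R_0$: the loop misses a ball of definite size, and we project from its center.} Let $\varepsilon=10^{-4}K'^{-2}$, and let $z_1,\dots,z_J$ be a maximal set with mutual distances at least $4\varepsilon$. The balls $B(z_j,4\varepsilon)$ cover $Z$, and $\mathcal H^2(Z)\ge D_Z^2/K'\ge1/(64K')$, so
\[
J\ge\frac{\mathcal H^2(Z)}{16K'\varepsilon^2}\ge\frac1{1024K'^2\varepsilon^2}=\frac{10^4}{1024\,\varepsilon}>\frac2\varepsilon.
\]
If every ball $B(z_j,\varepsilon)$ met $\gamma(\partial Q)$, we would get $J\ge2$ points of $\partial Q$ with mutual distances greater than $2\varepsilon$, and $2\varepsilon J<4$, a contradiction. So some $B(z,\varepsilon)$ misses $\gamma(\partial Q)$. Let $\zeta_0=\psi_0^{-1}(z)$. If $|\zeta-\zeta_0|\le t$, comparing $\zeta$ with $-\zeta_0$ at $\zeta_0$ gives $d(\psi_0(\zeta),z)\le\eta(t/2)R_0$. Choose $t_0\in(0,1]$, depending only on $K',\eta$, with $\eta(t_0/2)R_0<\varepsilon$; then $|\zeta-\zeta_0|>t_0$ on $\psi_0^{-1}(\gamma(\partial Q))$. Let $\sigma$ be the projection from $\zeta_0$, $w_0=2/t_0\ge2$, and $\psi(y)=\psi_0(\sigma^{-1}(4w_0y))$. By \eqref{eq:stereo},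 $|\zeta-\zeta_0|>t_0$ implies $|w|<w_0$, that is $|y|<\frac14$. For $|w|,|w'|\le4\sqrt2w_0$ the ratio $|\zeta-\zeta'|/|w-w'|$ lies between $2/(1+32w_0^2)$ and $2$, so $\psi$ is quasisymmetric on $U$ with $\eta_1(t)=\eta((1+32w_0^2)t)$. Finally let $e_1=(1,0)$ and $\zeta_1=\sigma^{-1}(4w_0e_1)$. Then $|\zeta_1-(-\zeta_0)|\ge1$ by \eqref{eq:stereo}, and comparing any $\zeta$ with $\zeta_1$ at $-\zeta_0=\sigma^{-1}(0)$ gives $d(\psi_0(\zeta),\psi(0))\le\eta(2)\,d(\psi(e_1),\psi(0))$. So $\operatorname{diam}\psi(U)\ge D_Z/(2\eta(2))\ge1/(16\eta(2))$.
\end{proof}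

\subsection*{A gradient bound for the chart}
Let $U_0=[-\frac12,\frac12]^2$ and $U_1=[-\frac34,\frac34]^2$. For $\bar B(y,r)\subset U$ put $\Delta(y,r)=\operatorname{diam}\psi(\bar B(y,r))$. This function is nondecreasing in $r$ and continuous in $(y,r)$, being the maximum of $d(\psi(y+ra),\psi(y+ra'))$ over $|a|,|a'|\le1$. The quotient $\Delta(y,r)/r$ measures the stretch of $\psi$ at $y$ and scale $r$. If $|y_1-y|=r$, comparing points of $\bar B(y,r)$, or of $\bar B(y,2r)$ if it lies in $U$, with $y_1$ at $y$ gives
\begin{equation}\label{eq:round}
\frac{\Delta(y,r)}{2\eta_1(1)}\le d(\psi(y_1),\psi(y))\le\Delta(y,r),\qquad\Delta(y,2r)\le2\eta_1(2)\Delta(y,r).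
\end{equation}
Moreover
\begin{equation}\label{eq:area}
c\,\Delta(y,r)^2\le\mathcal H^2(\psi(B(y,r)))\le C\Delta(y,r)^2.
\end{equation}
The upper bound holds since $\psi(B(y,r))\subset B(\psi(y),2\Delta(y,r))$. For the lower bound let $m=\min_{|y_1-y|=r}d(\psi(y_1),\psi(y))\ge c\Delta(y,r)$. The ball $B(\psi(y),m)$ is connected, as $Z$ is geodesic, and misses $\psi(\partial B(y,r))$. The complement of this set is the disjoint union of the open sets $\psi(B(y,r))$ and $Z\setminus\psi(\bar B(y,r))$, so the ball lies in $\psi(B(y,r))$. As $m/2<D_Z$, its measure is at least $m^2/(4K')$.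

\begin{lemma}[Gehring's lemma]\label{lem:gehring}
Let $\Omega\subset\mathbb R^2$ be open and $0\le\rho\in L^2_{\mathrm{loc}}(\Omega)$. If $\langle\rho^2\rangle_B^{1/2}\le A\langle\rho\rangle_{2B}$ for all discs $B$ with $\overline{2B}\subset\Omega$, then there are $p>2$ and $C$, depending only on $A$, with $\langle\rho^p\rangle_B^{1/p}\le C\langle\rho^2\rangle_{2B}^{1/2}$ for all discs $B$ with $\overline{2B}\subset\Omega$.
\end{lemma}

\begin{lemma}\label{lem:G}
There are $p>2$, depending only on $K'$ and $\eta$, and a Borel gradient bound $\rho\in L^p_{\mathrm{loc}}(\operatorname{int}U_1)$ for $\psi$ on $\operatorname{int}U_1$ such that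
\begin{equation}\label{eq:G}
\langle\rho^p\rangle_{B(y,r)}\le C\Big(\frac{\Delta(y,r)}r\Big)^p\qquad\big(y\in U_0,\ 0<r\le\tfrac1{16}\big).
\end{equation}
\end{lemma}

\begin{proof}
\emph{Construction and $L^2$ bound.} For $0<\varepsilon<\frac14$ let $\rho_\varepsilon(y)=\Delta(y,\varepsilon)/\varepsilon$ on $U_1$. For a Borel set $E\subset U_1$ with open $\varepsilon$-neighborhood $E^\varepsilon$, the lower bound in \eqref{eq:area} and Fubini's theorem give
\[
\int_E\rho_\varepsilon^2\le\frac C{\varepsilon^2}\int_E\mathcal H^2(\psi(B(y',\varepsilon)))\,dy'=\frac C{\varepsilon^2}\int_{\psi(E^\varepsilon)}|E\cap B(\psi^{-1}(z),\varepsilon)|\,d\mathcal H^2(z)\le C\pi\,\mathcal H^2(\psi(E^\varepsilon)).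
\]
For $E=U_1$ the right side is at most $C\mathcal H^2(Z)<\infty$, so some sequence $\rho_{\varepsilon_j}$, $\varepsilon_j\to0$, converges weakly in $L^2(U_1)$ to a function $\rho_0\ge0$. For $E=B=B(y,r)$ with $2B\subset U_1$ and $\varepsilon<r$ it is at most $C\mathcal H^2(\psi(2B))\le C\Delta(y,r)^2$, by \eqref{eq:area} and \eqref{eq:round}. Norms are weakly lower semicontinuous, so
\begin{equation}\label{eq:L2}
\langle\rho_0^2\rangle_B^{1/2}\le C\Delta(y,r)/r\qquad(B=B(y,r),\ 2B\subset U_1).
\end{equation}

\emph{Gradient bound.} Let $z\in Z$, $u=d(z,\psi)$, and $u_\varepsilon=u*\omega_\varepsilon$ with a standard mollifier supported in $B(0,\varepsilon)$, so $|\nabla\omega_\varepsilon|\le C\varepsilon^{-3}$ and $\int\nabla\omega_\varepsilon=0$. Then $\nabla u_\varepsilon(y)=\int(u(y-w)-u(y))\nabla\omega_\varepsilon(w)\,dw$ and $|u(y-w)-u(y)|\le\Delta(y,\varepsilon)$, so $|\nabla u_\varepsilon|\le C_2\rho_\varepsilon$ on $U_1$ with $C_2$ absolute. Since $u_\varepsilon\to u$ uniformly on $U_1$, we get $|\int u\operatorname{div}\zeta|\le C_2\int\rho_0|\zeta|$ for smooth vector fields $\zeta$ with compact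 support in $\operatorname{int}U_1$. Hence the distributional gradient of $u$ lies in $L^2$; the inequality extends to all $\zeta\in L^2$ by density and gives $|\nabla u|\le C_2\rho_0$ a.e. Let $\rho$ be a Borel representative of $C_2\rho_0$; it does not depend on $z$.

\emph{Lower bound for averages.} Let $B=B(y,r)\subset U_1$, $u=d(\psi(y),\psi)$, and $a=\Delta(y,r)/(4\eta_1(2))$. Some $y_2\in\bar B$ has $u(y_2)\ge\Delta(y,r)/2$. If $\frac r2\le|y'-y|\le r$, comparing $y_2$ with $y'$ at $y$ gives $u(y_2)\le\eta_1(2)u(y')$, so $u(y')\ge2a$. Choose $\kappa\in(0,\frac12)$ with $\eta_1(\kappa)\le1/(4\eta_1(2))$. If $|y'-y|\le\kappa r$, comparing $y'$ with a point of $\partial B$ gives $u(y')\le\eta_1(\kappa)\Delta(y,r)\le a$. Whatever the value of $\langle u\rangle_B$, we have $|u-\langle u\rangle_B|\ge a/2$ on the annulus or on the small disc, each of which fills at least the fraction $\kappa^2$ of $B$. By Poincar\'e's inequality, $c\Delta(y,r)\le\langle|u-\langle u\rangle_B|\rangle_B\le Cr\langle\rho\rangle_B$.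

\emph{Higher integrability.} Together with \eqref{eq:L2} this gives $\langle\rho^2\rangle_B^{1/2}\le C\langle\rho\rangle_B\le4C\langle\rho\rangle_{2B}$ whenever $2B\subset U_1$. Lemma~\ref{lem:gehring} on $\Omega=\operatorname{int}U_1$ yields $p$, and $\rho\in L^p_{\mathrm{loc}}(\Omega)$ by covering compact sets with finitely many small discs. For $y\in U_0$ and $r\le\frac1{16}$ we have $\bar B(y,2r)\subset\Omega$ and $B(y,4r)\subset U_1$, so \eqref{eq:L2} for $B(y,2r)$ and \eqref{eq:round} give $\langle\rho^p\rangle_{B(y,r)}^{1/p}\le C\langle\rho^2\rangle^{1/2}_{B(y,2r)}\le C\Delta(y,2r)/r\le C\Delta(y,r)/r$.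
\end{proof}

\subsection*{The filling}
Let $\tilde\gamma=\psi^{-1}\circ\gamma\colon\partial Q\to[-\frac14,\frac14]^2$. This loop is continuous but need not be Lipschitz. Its oscillation near $t$ at scale $s$ is governed by the radius of the disc about $\tilde\gamma(t)$ whose image has diameter $s$. For $t\in\partial Q$ and $0<s\le1$ let
\[
\ell(t,s)=\sup\{r\in(0,\tfrac1{16}]:\Delta(\tilde\gamma(t),r)\le s\}>0.
\]
Then
\begin{equation}\label{eq:scale}
cs\le\Delta(\tilde\gamma(t),\ell(t,s))\le s.
\end{equation}
The upper bound holds by continuity of $\Delta$, with equality if $\ell(t,s)<\frac1{16}$. If $\ell(t,s)=\frac1{16}$, note that every $y'\in U$ has distance at most $2$ from $y=\tilde\gamma(t)$; comparing $y'$ at $y$ with a point at distance $\frac1{16}$ gives $\operatorname{diam}\psi(U)\le2\eta_1(32)\Delta(y,\frac1{16})$, so $\Delta(y,\frac1{16})\ge c\ge cs$ by Lemma~\ref{lem:chart}.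

\begin{lemma}\label{lem:compare}
Let $C'\ge1$, $s,s'\in(0,1]$ and $t,t'\in\partial Q$ with $|t-t'|\le C's$ and $s'\le C's$. Then $|\tilde\gamma(t)-\tilde\gamma(t')|\le C''\ell(t,s)$ and $\ell(t',s')\le C''\ell(t,s)$, where $C''$ depends only on $C',K',\eta$.
\end{lemma}

\begin{proof}
Put $y=\tilde\gamma(t)$, $y'=\tilde\gamma(t')$, $r=\ell(t,s)$, $r'=\ell(t',s')$, and choose $y_1$ with $|y_1-y|=r$. By \eqref{eq:round} and \eqref{eq:scale}, $d(\psi(y_1),\psi(y))\ge c_1s$. If $x\in U\setminus\{y\}$ satisfies $d(\psi(x),\psi(y))\le2C's$, comparing $y_1$ with $x$ at $y$ gives $c_1s\le\eta_1(r/|x-y|)\cdot2C's$, so $|x-y|\le C_*r$ with $C_*=1/\eta_1^{-1}(c_1/2C')$. This applies to $x=y'$, since $d(\psi(y'),\psi(y))=d(\gamma(t'),\gamma(t))\le C's$. It also applies to a point $x=y_1'$ with $|y_1'-y'|=r'$, since $d(\psi(y_1'),\psi(y))\le s'+C's\le2C's$ by \eqref{eq:scale}. Hence $r'\le|y_1'-y|+|y-y'|\le2C_*r$.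
\end{proof}

Let $\{W\}$ be a Whitney decomposition of $\operatorname{int}Q$, with sides $s_W<1$ and partition of unity $\chi_W$. Let $t_W\in\partial Q$ be a point nearest to $W$, $y_W=\tilde\gamma(t_W)$ and $\ell_W=\ell(t_W,s_W)$. If $\frac65W\cap\frac65W'\ne\emptyset$, then $s_W,s_{W'}$ are comparable and $|t_W-t_{W'}|\le Cs_W$, so Lemma~\ref{lem:compare}, applied in both directions, gives $|y_W-y_{W'}|\le C\ell_W$ and $c\ell_W\le\ell_{W'}\le C\ell_W$.

The Whitney extension $F=\sum\chi_Wy_W$ stretches by at most $C\ell_W/s_W$ on $W$, while $\psi$ stretches by about $s_W/\ell_W$ on average over discs of radius $\ell_W$ near $y_W$. The product is bounded. But $F$ may send a set of positive measure into a null set, where $\rho$ is large or where the chain rule fails. We therefore perturb $F$ by a parameter $a$ at scale $\ell_W$ and average over $a$; this replaces values of $\rho^p$ by the averages in \eqref{eq:G}. On $\operatorname{int}Q$ put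
\[
F=\sum_W\chi_Wy_W\in[-\tfrac14,\tfrac14]^2,\qquad\delta=\sum_W\chi_W\ell_W\in(0,\tfrac1{16}],\qquad F_a=F+\delta a\in U_0,
\]
for $a\in\mathbb R^2$, $|a|<1$. These maps are smooth. On $W$ only the boundedly many neighbors $W'$ contribute, and $DF=\sum_{W'}(y_{W'}-y_W)\otimes\nabla\chi_{W'}$ because $\sum\nabla\chi_{W'}=0$. Hence on $W$
\begin{equation}\label{eq:F}
\|DF_a\|\le C\ell_W/s_W,\qquad c\ell_W\le\delta\le C\ell_W,\qquad|F-y_W|\le C\ell_W.
\end{equation}
Let $\varphi_a=\psi\circ F_a$ on $\operatorname{int}Q$ and $\varphi_a=\gamma$ on $\partial Q$, and let $\rho_a=(\rho\circ F_a)\,\|DF_a\|$.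

\emph{Continuity.} For fixed $r\in(0,\frac1{16}]$ the function $\Delta(\cdot,r)$ has a positive minimum $m_r$ on $[-\frac14,\frac14]^2$, and $s<m_r$ implies $\ell(t,s)\le r$. So $\ell_W\to0$ uniformly as $s_W\to0$. If $x\in W$ tends to $t\in\partial Q$, then $s_W\to0$, $t_W\to t$, and $|F_a(x)-\tilde\gamma(t_W)|\le C\ell_W\to0$ by \eqref{eq:F}. Thus $F_a(x)\to\tilde\gamma(t)$, and $\varphi_a$ is continuous on $Q$.

\emph{Energy.} For fixed $x$ the substitution $w=F(x)+\delta(x)a$ gives, for Borel $g\ge0$ on $U_0$,
\begin{equation}\label{eq:average}
\int_{|a|<1}g(F_a(x))\,da=\pi\,\langle g\rangle_{B(F(x),\delta(x))}.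
\end{equation}
Let $x\in W$. Every $w\in\bar B(F(x),\delta(x))$ has $|w-y_W|\le C\ell_W$ by \eqref{eq:F}. Comparing $w$ at $y_W$ with a point at distance $\ell_W$ gives $d(\psi(w),\psi(y_W))\le\eta_1(C)\Delta(y_W,\ell_W)\le Cs_W$ by \eqref{eq:scale}. Hence $\Delta(F(x),\delta(x))\le Cs_W$, and \eqref{eq:F}, \eqref{eq:average}, \eqref{eq:G} give
\[
\int_{|a|<1}\rho_a(x)^p\,da\le C\Big(\frac{\ell_W}{s_W}\Big)^p\Big(\frac{\Delta(F(x),\delta(x))}{\delta(x)}\Big)^p\le C\Big(\frac{\ell_W}{s_W}\Big)^p\Big(\frac{s_W}{\ell_W}\Big)^p=C.
\]
Integrating over $x$ yields $\int_{|a|<1}\int_Q\rho_a^p\,dx\,da\le C$. So $\int_Q\rho_a^p\le C$ for all $a$ in a set of positive measure.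

\emph{Chain rule for almost every $a$.} Let $z$ belong to a countable dense subset $Z_0$ of $Z$, let $u=d(z,\psi)$, and fix a Borel representative of $\nabla u$. The set $\mathcal N=\{|\nabla u|>\rho\}\cap U_0$ is a Borel null set. By \eqref{eq:average} with $g=1_{\mathcal N}$ and Fubini's theorem, $F_a^{-1}(\mathcal N)$ is null for a.e.\ $a$. Since $|\nabla u|\le\rho\in L^p_{\mathrm{loc}}(\operatorname{int}U_1)$, there are mollifications $u_k$ of $u$, smooth near $U_0$, with $u_k\to u$ uniformly on $U_0$ and $\|\nabla u_k-\nabla u\|^p_{L^p(U_0)}\le2^{-k}$. On a compact set $E\subset\operatorname{int}Q$ we have $\delta\ge\delta_E>0$, so by \eqref{eq:average}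
\[
\int_{|a|<1}\sum_k\int_E|\nabla u_k-\nabla u|^p(F_a(x))\,dx\,da\le\delta_E^{-2}\sum_k2^{-k}<\infty.
\]
Using an exhausting sequence of sets $E$, we conclude that for a.e.\ $a$ the gradients $\nabla(u_k\circ F_a)=(DF_a)^T(\nabla u_k\circ F_a)$ converge in $L^p_{\mathrm{loc}}(\operatorname{int}Q)$ to $(DF_a)^T(\nabla u\circ F_a)$, while $u_k\circ F_a\to u\circ F_a$ uniformly. So $d(z,\varphi_a)=u\circ F_a$ lies in $W^{1,p}_{\mathrm{loc}}(\operatorname{int}Q)$, with gradient bounded by $\rho_a$ a.e.

\begin{proof}[End of the proof of Proposition~\ref{prop:sphere}]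
Choose $a$ such that $\int_Q\rho_a^p\le C$ and the last conclusion holds for all $z\in Z_0$. For arbitrary $z\in Z$ take $z_k\in Z_0$ with $z_k\to z$. Then $d(z_k,\varphi_a)\to d(z,\varphi_a)$ uniformly, and the gradients lie in the bounded, closed, convex set $\{g\in L^p:|g|\le\rho_a\}$. A subsequence converges weakly to an element of this set, which is the gradient of $d(z,\varphi_a)$. So $\rho_a$ is a gradient bound for the continuous extension $\varphi_a$ of $\gamma$, and $p$ and $C$ depend only on $K'$ and $\eta$. With the reduction to $\mu\le8D_Z$ this is property $(I_p)$.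
\end{proof}

\section{A sphere with a small hole}\label{sec:hole}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $d_S$ be the spherical (angular) metric on the unit sphere, for which $\mathcal H^2$ is surface area, and let $B_S$ denote its balls. A ball of radius $t\le\pi$ has area $4\pi\sin^2(t/2)$, which lies between $4t^2/\pi$ and $\pi t^2$. For $0<\delta\le\frac\pi4$ let $X_\delta$ be the sphere minus the open cap $B_S(o,\delta)$, with its length metric $d$. We show that the $X_\delta$ satisfy the hypotheses of Theorem~\ref{thm:disc} with $K,\lambda$ independent of $\delta$, while $L\to\infty$ as $\delta\to0$.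

\emph{The metric.} Let $a,b\in\partial X_\delta$ subtend the angle $\phi\le\pi$ on the boundary circle, which has radius $\sin\delta$. The boundary arc between them has length $\phi\sin\delta$, and the chord has length $2\sin\frac{d_S(a,b)}2=2\sin\delta\sin\frac\phi2$; so $d_S(a,b)\ge2\sin\delta\sin\frac\phi2\ge\frac2\pi\phi\sin\delta$. A great circle meets the open cap in at most one open arc, so a minimizing arc between points of $X_\delta$ either misses the cap or crosses it in one subarc. Replacing this subarc by the shorter boundary arc gives $d_S\le d\le\frac\pi2d_S$. Hence $(X_\delta,d)$ is homeomorphic to $\overline D$, and it is geodesic, being a compact length space. The Hausdorff measure of $d$ lies between area and $\frac{\pi^2}4$ times area.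

\emph{Regularity.} Since $B(x,r)\subset B_S(x,r)$, we have $\mathcal H^2(B(x,r))\le\frac{\pi^3}4r^2$. For the lower bound let $r<\operatorname{diam}X_\delta\le\pi^2/2$ and $\varrho=\min(\frac{2r}\pi,\frac\pi4)\ge\frac r{2\pi}$. Then $B(x,r)\supset B_S(x,\varrho)\cap X_\delta$, and it suffices to find a spherical ball of radius $\varrho/2$ in this set. If $d_S(x,o)+\frac\varrho2\le\pi$, move from $x$ by $\frac\varrho2$ directly away from $o$ to $x'$. Then $d_S(x',o)\ge\delta+\frac\varrho2$, so $B_S(x',\frac\varrho2)\subset B_S(x,\varrho)\cap X_\delta$. Otherwise all points of $B_S(x,\varrho)$ have distance more than $\pi-\frac32\varrho\ge\frac58\pi>\delta$ from $o$, so $B_S(x,\varrho)\subset X_\delta$.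

\emph{Connectivity.} The first condition holds since $d$ is geodesic. For the second we show that $Y_\varrho=X_\delta\setminus B_S(x,\varrho)$ is connected; it is compact. For $\varrho\ge\pi$ it has at most one point. Let $\varrho<\pi$. If the open caps $B_S(o,\delta)$ and $B_S(x,\varrho)$ have a common point, stereographic projection from it maps their complements to two closed planar discs, and $Y_\varrho$ to their convex intersection. If the caps are disjoint, projection from $o$ maps $X_\delta$ to a closed disc and $B_S(x,\varrho)$ to an open disc inside it; every point of the difference is joined to the boundary circle of the closed disc by a segment pointing away from the center of the open disc. Now points of $X_\delta\setminus B(x,r)$ have $d_S$-distance at least $2r/\pi$ from $x$, so they lie in the continuum $Y_{2r/\pi}$, which misses $B(x,2r/\pi)$ because $d\ge d_S$. Thus $\lambda=\frac\pi2$ works.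

\emph{Lower bound for $L$.} The constant-speed parametrization $\gamma\colon S^1\to\partial X_\delta$ has speed $\sin\delta$, and arcs of $S^1$ are at most $\frac\pi2$ times the chords, so $\gamma$ is $\mu$-Lipschitz with $\mu=\frac\pi2\sin\delta$. Every continuous extension $\overline D\to X_\delta$ is onto: if it missed a point, necessarily not on $\partial X_\delta$, we could retract onto $\partial X_\delta$ and obtain a null-homotopy of a circle map of degree $\pm1$. As $X_\delta$ contains a hemisphere, an $L\mu$-Lipschitz extension satisfies $\pi(L\mu)^2\ge\mathcal H^2(X_\delta)\ge2\pi$. Hence $L\ge2\sqrt2/(\pi\sin\delta)$, which tends to $\infty$ as $\delta\to0$.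
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK}
Bonk and Kleiner, \emph{Quasisymmetric parametrizations of two-dimensional metric spheres}, Invent. Math. \textbf{150} (2002).

\bibitem{LW}
Alexander Lytchak and Stefan Wenger, \emph{Canonical parametrizations of metric discs}, arXiv:1701.06346 (2017).

\end{thebibliography}
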